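# A zero pattern that every $6\times 6$ matrix can realize, and a flip that destroys it

## 1. Three prescribed zeros in a $3\times 3$ matrix

Take
$$A=\begin{pmatrix}0&1&1\\0&0&1\\0&0&0\end{pmatrix},$$
with standard basis $\varepsilon_1,\varepsilon_2,\varepsilon_3$. We look for an orthonormal basis $e_1,e_2,e_3$ of $\mathbb C^3$ in which the matrix of $A$ has zeros at the positions $(1,2)$, $(2,1)$, $(2,3)$. The entry at $(i,j)$ in the new basis is $e_i^*Ae_j$, so we want
$$e_2^*Ae_1=e_2^*Ae_3=0,\qquad e_1^*Ae_2=0 .$$
The first two equations say that $e_2^*A$ is a multiple of $e_2^*$: the vector $e_2$ is a left eigenvector. Here $y^*A=0$ exactly for $y\in\mathbb C\varepsilon_3$, so put $e_2=\varepsilon_3$. Then $Ae_2=\varepsilon_1+\varepsilon_2$, and the third equation asks for $e_1\perp \varepsilon_1+\varepsilon_2$. So take $e_1=(\varepsilon_1-\varepsilon_2)/\sqrt2$ and $e_3=(\varepsilon_1+\varepsilon_2)/\sqrt2$. Since $A\varepsilon_1=0$ and $A\varepsilon_2=\varepsilon_1$, the matrix in the new basis is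
$$\begin{pmatrix}-\tfrac12&0&\tfrac12\\0&0&0\\-\tfrac12&\sqrt2&\tfrac12\end{pmatrix}.$$

Now move one zero across the diagonal: ask for zeros at $(1,2),(2,1),(3,2)$ instead. The vector $e_2$ must now be a right eigenvector, so the old basis is useless and we start again. Take $e_2=\varepsilon_1$. We need $e_2^*Ae_1=0$, where $e_2^*A=(\varepsilon_2+\varepsilon_3)^*$. So put $e_1=(\varepsilon_2-\varepsilon_3)/\sqrt2$ and $e_3=(\varepsilon_2+\varepsilon_3)/\sqrt2$. Then $Ae_1=-\varepsilon_2/\sqrt2$ and $Ae_3=(2\varepsilon_1+\varepsilon_2)/\sqrt2$, and the matrix is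
$$\begin{pmatrix}-\tfrac12&0&\tfrac12\\0&0&\sqrt2\\-\tfrac12&0&\tfrac12\end{pmatrix}.$$

Nothing here was special to this $A$. For any $3\times3$ matrix, a unit left eigenvector $e_2$ exists, and one can choose a unit $e_1\perp e_2$ orthogonal to the projection of $Ae_2$ onto $e_2^\perp$. So the three zeros $(1,2),(2,1),(2,3)$ can always be produced. For the second set of zeros, apply the first result to $A^*$ and use $e_i^*A^*e_j=\overline{e_j^*Ae_i}$: passing to the adjoint transposes all positions at once, and the transpose of $\{(1,2),(2,1),(2,3)\}$ is $\{(2,1),(1,2),(3,2)\}$.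

In this example, transposing everything happened to move a single zero. In general it does not. Consider the triangular positions $\{(1,2),(1,3),(2,3)\}$. They can be produced for every $A$, by Schur's theorem: choose left eigenvectors successively. Move the zero $(1,3)$ to $(3,1)$. The new set $\{(1,2),(2,3),(3,1)\}$ has only one zero in each row and each column, so no basis vector is forced to be an eigenvector, and Schur's procedure has no place to start. For a rank-one matrix $A=ab^*$ one can still argue by hand: the entries are $(e_i^*a)(b^*e_j)$, so take $e_1=a/|a|$ and a unit $e_2\perp a,b$. Rows 2 and 3 then vanish, and so does the entry $(1,2)$. For general $A$ this trick is gone.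

So the question is the following. Suppose a set of off-diagonal zeros can be produced for every matrix by a unitary change of basis. If we reflect one of these zeros in the diagonal, can the new set of zeros still be produced for every matrix?

## 2. Patterns, flips, and what will be proved

Let $M(n)$ be the space of complex $n\times n$ matrices and $L(n)\subseteq M(n)$ the traceless ones.

**Definition (patterns).** A *pattern* is a set $I$ of positions $(i,j)$ with $i,j\in\{1,\dots,n\}$; $\mathcal P_n$ is the set of all patterns. $M_I(n)$ is the space of matrices whose entries vanish at all positions in $I$, and $L_I(n)=L(n)\cap M_I(n)$. A pattern is *strict* if it contains no diagonal position. Put $\mu_n=n(n-1)/2$, and let $\mathcal P_n'$ be the set of strict patterns with exactly $\mu_n$ positions.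

**Definition (universality).** $I\in\mathcal P_n$ is *$n$-universal* if for every $A\in L(n)$ there is $X\in \mathrm U(n)$ with $XAX^{-1}\in L_I(n)$.

**Definition (flip).** If $(i,j)\in I$ and $(j,i)\notin I$, replacing $(i,j)$ by $(j,i)$ gives a pattern $I'$; the step $I\to I'$ is a *flip*.

The number $\mu_n$ is the balanced one: an orthonormal basis up to phases is a point of $\mathrm U(n)/T$, where $T$ is the group of diagonal unitary matrices. This space has real dimension $n^2-n=2\mu_n$, and each prescribed zero costs two real equations.

The problem, whose source is Jinpeng An and Dragomir Z. Djokovic, "Zero patterns and unitary similarity", arXiv:0807.3580 (2008), asks: *if $I\in\mathcal P_n'$ is $n$-universal and $I\to I'$ is a flip, is $I'$ necessarily $n$-universal?*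

**Working with bases.** If $e_1,\dots,e_n$ is an orthonormal basis and $X$ is the unitary matrix with rows $e_i^*$, then $(XAX^{-1})_{ij}=e_i^*Ae_j$. We call the basis an *$I$-basis of $A$* if $e_i^*Ae_j=0$ for all $(i,j)\in I$. When $I$ is strict, adding a scalar matrix to $A$ does not change the entries in question. Hence a strict $I$ is $n$-universal iff every $A\in M(n)$ has an $I$-basis. We also use this language for operators on an $n$-dimensional inner product space.

**Compactness.** For a fixed pattern $I$, the set of $A$ having an $I$-basis is closed. Indeed, if $A_k\to A$ and $X_k\in\mathrm U(n)$ realizes the zeros for $A_k$, then a subsequence of $X_k$ converges to some $X\in\mathrm U(n)$ because $\mathrm U(n)$ is compact, and the zeros pass to the limit $XAX^{-1}$. This argument returns several times.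

Here are the patterns of the counterexample. For $n=6$ let
$$I=\{(1,j):2\le j\le 6\}\cup\{(j,1):3\le j\le 6\}\cup\{(2,3),(2,4),(2,5),(5,2),(3,4),(4,3)\},$$
and let $I'$ arise by the flip $(2,4)\to(4,2)$, allowed since $(4,2)\notin I$. As arrays,
$$I:\ \begin{pmatrix}*&0&0&0&0&0\\ *&*&0&0&0&*\\0&*&*&0&*&*\\0&*&0&*&*&*\\0&0&*&*&*&*\\0&*&*&*&*&*\end{pmatrix},\qquad I':\ \begin{pmatrix}*&0&0&0&0&0\\ *&*&0&*&0&*\\0&*&*&0&*&*\\0&0&0&*&*&*\\0&0&*&*&*&*\\0&*&*&*&*&*\end{pmatrix}.$$
There are $5+4+6=15=\mu_6$ zeros, none on the diagonal. For $n\ge 6$ set
$$I_n=I\cup\{(k,j):7\le k\le n,\ 1\le j\le n,\ j\le 6\text{ or }j>k\},$$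
and define $I_n'$ from $I'$ in the same way. With $r=n-6$ the number of positions is $15+6r+\binom r2=\mu_{6+r}$, so $I_n\in\mathcal P'_n$, and $I_n\to I_n'$ is a flip.

**Theorem 1.** *For every $n\ge 6$, $I_n$ is $n$-universal and $I_n'$ is not. Moreover, the traceless matrices having no $I_n'$-basis form a nonempty open subset of $L(n)$.*

**Theorem 2.** *(a) Let $I\in\mathcal P_n'$ and $f_I=\prod_{(i,j)\in I}(x_i-x_j)$. If $\sum_{\sigma\in S_n}\operatorname{sgn}(\sigma)\,\sigma f_I\neq 0$, then $I$ and all patterns obtained from $I$ by any sequence of flips are $n$-universal. (b) For $n\le 3$ every $I\in\mathcal P_n'$ is $n$-universal. Hence the answer to the problem is yes for $n\le 3$.*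

So the assertion "for every $n$, every $n$-universal $I\in\mathcal P'_n$ and every flip $I\to I'$, the pattern $I'$ is $n$-universal" is false: it fails for every $n\ge6$ and holds for $n\le3$. The cases $n=4,5$ are not decided by these arguments.

## 3. The Euler class does not see flips, and where it vanishes

A natural first approach is topological. The $I$-bases of $A$ are the zeros of a section of a vector bundle. If its Euler class is nonzero, zeros exist for every $A$. A flip only changes the sign of that class.

**Facts to recall.** Let $\mathrm{Fl}=\mathrm U(n)/T$ be the manifold of ordered decompositions of $\mathbb C^n$ into orthogonal lines $(\ell_1,\dots,\ell_n)$, and let $x_i=c_1(\ell_i)$ for the tautological line bundle $\ell_i$. Borel's theorem says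
$$H^*(\mathrm{Fl};\mathbb Q)=\mathbb Q[x_1,\dots,x_n]/(\epsilon_1,\dots,\epsilon_n),\tag{1}$$
where $\epsilon_k$ are the elementary symmetric polynomials. Further, $c_1(\operatorname{Hom}(\ell_j,\ell_i))=x_i-x_j$; the top Chern class of a direct sum of line bundles is the product of their first Chern classes; and a complex bundle of rank $r$ with a nowhere vanishing section has $c_r=0$. A polynomial $g$ is *alternating* if $\sigma g=\operatorname{sgn}(\sigma)g$ for all $\sigma\in S_n$. Such a $g$ vanishes when $x_i=x_j$, so it is divisible by every $x_i-x_j$ with $i<j$, hence by $\Delta=\prod_{i<j}(x_i-x_j)$, which has degree $\mu_n$.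

### Proof of Theorem 2(a)

**Step 1: from $I$-bases to zeros of a section.** On $\mathrm{Fl}$ consider $E=\bigoplus_{(i,j)\in I}\operatorname{Hom}(\ell_j,\ell_i)$, of rank $\mu_n$. A matrix $A$ defines a section whose $(i,j)$ component sends $v\in\ell_j$ to $P_{\ell_i}Av$, where $P_{\ell_i}$ is the orthogonal projection. If $\ell_i=\mathbb Ce_i$, this component vanishes iff $e_i^*Ae_j=0$. So the zeros of the section are exactly the $I$-bases of $A$, up to phases.

**Step 2: no $I$-basis forces $f_I=0$ in cohomology.** If $A$ has no $I$-basis, $E$ has a nowhere vanishing section, so $c_{\mu_n}(E)=f_I$ is $0$ in $H^*(\mathrm{Fl};\mathbb Q)$. By (1), $f_I=\sum_k\epsilon_kh_k$ in $\mathbb Q[x_1,\dots,x_n]$, and taking the part of degree $\mu_n$ we may assume each $h_k$ is homogeneous of degree $\mu_n-k<\mu_n$ (or zero).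

**Step 3: antisymmetrize to reach a contradiction.** Since $\epsilon_k$ is symmetric,
$$\sum_\sigma\operatorname{sgn}(\sigma)\,\sigma f_I=\sum_k\epsilon_k\Big(\sum_\sigma\operatorname{sgn}(\sigma)\,\sigma h_k\Big).$$
Each inner sum is an alternating polynomial of degree less than $\mu_n=\deg\Delta$ and is divisible by $\Delta$, hence is zero. So the antisymmetrization of $f_I$ vanishes, contrary to hypothesis. Thus every $A\in M(n)$ has an $I$-basis.

**Step 4: flips.** A flip replaces one factor $x_i-x_j$ by $x_j-x_i$, so $f_{I'}=-f_I$. The hypothesis survives any sequence of flips, and Steps 1–3 apply to each pattern reached. $\square$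

### Proof of Theorem 2(b)

We check the hypothesis of (a) for all patterns. For $n=1$ the pattern is empty and there is nothing to prove. For $n=2$, $f_I=\pm\Delta$, whose antisymmetrization is $\pm2\Delta\neq0$.

For $n=3$ we have three positions distributed among three unordered pairs. If $I$ contains one position from each pair $\{(i,j),(j,i)\}$, then $f_I=\pm\Delta$, with antisymmetrization $\pm6\Delta\ne0$. This covers the cyclic pattern $\{(1,2),(2,3),(3,1)\}$ of Section 1.

Otherwise $I$ contains both positions of one pair and one position of another. Two different pairs out of $\{1,2,3\}$ share an index, so after renumbering (which changes the antisymmetrization only by renumbering and a sign) and up to sign, $f_I=(x_1-x_2)^2(x_2-x_3)$. Write $(12)$ for the transposition. Then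
$$f_I-(12)f_I=(x_1-x_2)^2\big[(x_2-x_3)-(x_1-x_3)\big]=-(x_1-x_2)^3 .$$
Every element of $S_3$ is uniquely $\gamma$ or $\gamma(12)$ with $\gamma$ a cyclic permutation (of sign $+1$), so the antisymmetrization is the sum of $\gamma\big(f_I-(12)f_I\big)$ over the three $\gamma$:
$$-\big[(x_1-x_2)^3+(x_2-x_3)^3+(x_3-x_1)^3\big]=-3(x_1-x_2)(x_2-x_3)(x_3-x_1)\neq0 .$$
We used $a^3+b^3+c^3=3abc$ when $a+b+c=0$. By (a), every $I\in\mathcal P_n'$ with $n\le3$ is $n$-universal; in particular flips preserve universality there. $\square$

### What is left for a counterexample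

By (a), a universal pattern with a non-universal flip must have vanishing antisymmetrization. Its Euler class must vanish too: if $f_I\ne0$ in cohomology, then also $f_{I'}=-f_I\neq0$, and Step 2 makes $I'$ universal.

The pattern $I$ of Section 2 passes this test for a visible reason: it is carried to itself by exchanging the indices $3$ and $4$. So $(34)f_I=f_I$, and
$$\sum_\sigma\operatorname{sgn}(\sigma)\,\sigma f_I=\sum_\sigma\operatorname{sgn}(\sigma)\,\sigma(34)f_I=-\sum_\sigma\operatorname{sgn}(\sigma)\,\sigma f_I,$$
which gives $0$. Thus (a) says nothing about $I$, and its universality must come from a direct construction. After the flip, the symmetry between $3$ and $4$ is lost.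

## 4. From six dimensions to four

For both patterns the zeros in row 1 and column 1 reduce the problem to dimension four.

Recall that the *compression* of $A$ to a subspace $W$ is $A_W=P_WA|_W$. If $e,e'\in W$, then $e^*A_We'=e^*Ae'$. For example, the matrix $A$ of Section 1 compressed to $\operatorname{span}(\varepsilon_1,\varepsilon_3)$ is $\begin{pmatrix}0&1\\0&0\end{pmatrix}$.

Let $A\in M(6)$ and let $e_1,\dots,e_6$ be orthonormal. The zeros $(1,j)$, $j\ge2$, say that $e_1^*A\in\mathbb Ce_1^*$. The zeros $(j,1)$, $j\ge3$, say that the projection of $Ae_1$ to $e_1^\perp$ lies in $\mathbb Ce_2$. Given such $e_1,e_2$, put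
$$V'=\{e_1,e_2\}^\perp,\qquad C=A_{V'},\qquad p=P_{V'}A^*e_2,\qquad q=P_{V'}Ae_2 .$$
For $j\ge3$ we have $e_2^*Ae_j=p^*e_j$ and $e_j^*Ae_2=e_j^*q$. So the remaining zeros ask for an orthonormal basis $e_3,e_4,e_5,e_6$ of the four-dimensional space $V'$ with, for $I$,
$$e_3\perp p,\quad e_4\perp p,\quad e_5\perp p,\ e_5\perp q,\quad e_3^*Ce_4=e_4^*Ce_3=0,\tag{2}$$
and, for $I'$,
$$e_3\perp p,\quad e_4\perp q,\quad e_5\perp p,\ e_5\perp q,\quad e_3^*Ce_4=e_4^*Ce_3=0.\tag{3}$$

In (2), the vectors $e_3$ and $e_4$ play the same role. All that matters is the plane $W$ they span: it must lie in $p^\perp$, leave room for $e_5$, and $C_W$ must be diagonal in some orthonormal basis. That is, $C_W$ must be *normal*, meaning that it commutes with its adjoint. In (3), even if $C_W$ is normal, its eigenvectors must be individually placed, one orthogonal to $p$ and the other to $q$. This is the difference we shall exploit.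

## 5. Normal compressions to planes through a given vector

To solve (2) we need planes on which a given operator compresses to a normal one. For a small example, let $B\varepsilon_1=0$, $B\varepsilon_2=\varepsilon_1$, $B\varepsilon_3=\varepsilon_2$ on $\mathbb C^3$ and let $w=\varepsilon_1$. The plane $\operatorname{span}(\varepsilon_1,\varepsilon_2)$ contains $w$ and compresses $B$ to a nonzero nilpotent, which is not normal. The plane $\operatorname{span}(\varepsilon_1,\varepsilon_3)$ compresses $B$ to $0$, which is.

**Lemma 1.** *Let $Y$ be a 3-dimensional complex inner product space, $B$ a linear operator on $Y$, and $w\in Y$. There is a 2-dimensional subspace $W\ni w$ such that $B_W$ is normal.*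

*Proof.*

**Step 1: reduce to a dense set of $B$.** If $w=0$, replace it by any unit vector; otherwise rescale so that $|w|=1$. For fixed $w$ the set of pairs $(B,W)$ with $w\in W$ and $B_W$ normal is closed, and $W$ ranges over a compact Grassmannian. Hence the set of $B$ admitting such a $W$ is closed, and it suffices to treat a dense set of $B$.

Write $B=H+iL$ with $H,L$ Hermitian, and let $P$ be the orthogonal projection onto $w^\perp$, which has complex dimension 2. We assume that $PHw$ and $PLw$ are linearly independent over $\mathbb R$. Such $B$ are dense: the real-linear map $B\mapsto(PHw,PLw)\in w^\perp\times w^\perp$ is onto, because for $u\in w^\perp$ the Hermitian operator $uw^*+wu^*$ sends $w$ to $u$. The independent pairs are dense in $w^\perp\times w^\perp$, since dependence means the vanishing of the $2\times2$ minors, which are polynomials not all identically zero. Finally, the preimage of a dense set under a surjective linear map is dense.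

**Step 2: for each angle, a plane on which a combination of $H$ and $L$ is diagonal.** Let $K_\theta=\cos\theta\,H+\sin\theta\,L$. By assumption $u_\theta=PK_\theta w\ne0$ for all $\theta$. Since $w^\perp$ has dimension 2, there is a unit vector $z_\theta\in w^\perp$ with $z_\theta\perp u_\theta$, unique up to phase. Its projector $z_\theta z_\theta^*=P-u_\theta u_\theta^*/|u_\theta|^2$ depends continuously on $\theta$. In the basis $w,z_\theta$ of their span, the compression of $K_\theta$ is diagonal, since $z_\theta^*K_\theta w=z_\theta^*u_\theta=0$ and $K_\theta$ is Hermitian.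

**Step 3: find an angle where the two diagonal entries agree.** Define
$$\varphi(\theta)=w^*K_\theta w-z_\theta^*K_\theta z_\theta=w^*K_\theta w-\operatorname{tr}(K_\theta z_\theta z_\theta^*).$$
This is real and continuous. Since $K_{\theta+\pi}=-K_\theta$ and $z_{\theta+\pi}=z_\theta$ up to phase, $\varphi(\theta+\pi)=-\varphi(\theta)$. By the intermediate value theorem $\varphi(\theta_0)=0$ for some $\theta_0$.

**Step 4: conclude.** Let $W=\operatorname{span}(w,z_{\theta_0})$. By Steps 2 and 3 the compression of $K_{\theta_0}$ to $W$ is scalar: $\cos\theta_0\,H_W+\sin\theta_0\,L_W=c\cdot 1$. If $\cos\theta_0\neq0$, then $H_W$ is a combination of $1$ and $L_W$; if $\cos\theta_0=0$, then $L_W$ is scalar. In both cases the Hermitian operators $H_W$ and $L_W$ commute, so $B_W=H_W+iL_W$ is normal. $\square$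

**Proposition 1.** *$I$ is $6$-universal.*

*Proof.* Let $A\in M(6)$.

**Step 1: produce the zeros in row 1 and column 1.** Let $e_1$ be a unit eigenvector of $A^*$. Then $e_1^*A\in\mathbb Ce_1^*$, so $e_1^*Ae_j=0$ for $j\ne1$ whatever the other vectors are. Choose a unit $e_2\perp e_1$ such that the projection of $Ae_1$ to $e_1^\perp$ lies in $\mathbb Ce_2$. Then $e_j^*Ae_1=0$ for $j\ge3$. Form $V',C,p,q$ as in Section 4. It remains to solve (2).

**Step 2: put $e_3,e_4,e_5$ into $p^\perp$.** Choose a unit $e_6\in V'$ with $p\in\mathbb Ce_6$ (any unit vector if $p=0$), and let $Y=V'\ominus\mathbb Ce_6$, of dimension 3. Every vector of $Y$ is orthogonal to $p$.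

**Step 3: choose the plane of $e_3,e_4$.** Let $w$ be the projection of $q$ to $Y$. Lemma 1, applied to $C_Y$ and $w$, gives a 2-dimensional $W\subset Y$ with $w\in W$ and $C_W$ normal. Let $e_3,e_4$ be an orthonormal eigenbasis of $C_W$; then $e_3^*Ce_4=e_4^*Ce_3=0$. Let $e_5$ be a unit vector in $Y\ominus W$. Then $e_5^*q=e_5^*w=0$. All conditions in (2) hold. $\square$

## 6. A bad triple in dimension four

The proof just given stops for $I'$ at Step 3: it allows any eigenbasis of $C_W$, while (3) ties $e_3$ to $p$ and $e_4$ to $q$. We now show that (3) can really be unsolvable.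

**Definition.** Let $V'$ be a 4-dimensional inner product space. A triple $(p,q,C)\in V'\times V'\times\operatorname{End}(V')$ is *good* if $V'$ has an orthonormal basis $e_3,e_4,e_5,e_6$ satisfying (3), and *bad* otherwise.

For instance, $(p,q,0)$ is always good: take $e_3,e_5$ orthonormal in $\{p,q\}^\perp$, which has dimension at least 2, then a unit $e_4\perp e_3,e_5,q$, and complete the basis. So the badness must come from $C$.

Two properties will be used. First, *the bad triples form an open set*: if good triples converge, a subsequence of their bases converges by compactness of $\mathrm U(4)$, and (3) passes to the limit; so the good triples form a closed set. Second, *badness does not change if $C$ is multiplied by a nonzero scalar*, since (3) does not.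

The design is as follows. If $p,q$ are independent, $e_5$ lies in the plane $F=\{p,q\}^\perp$. Then $e_3$ and $e_4$ lie in two different planes which share a line in $F$. We choose $C_0$ so that, in these planes, only mixed terms survive in $e_3^*C_0e_4$ and $e_4^*C_0e_3$. The two conditions then become a $2\times2$ linear system, whose determinant we make strictly positive.

**Lemma 2.** *Let $g_1,g_2,f_1,f_2$ be an orthonormal basis of $V'$, and let $p=g_1-2g_2$, $q=g_1+2g_2$, $C_0=f_1g_1^*+g_2f_2^*$. Then $(p,q,C_0)$ is bad.*

*Proof.* Suppose (3) holds with $C=C_0$.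

**Step 1: parametrize $e_3$ and $e_4$.** Since $\operatorname{span}(p,q)=\operatorname{span}(g_1,g_2)$, we have $e_5\in F=\operatorname{span}(f_1,f_2)$. Let $k=k_1f_1+k_2f_2\in F$ be a unit vector orthogonal to $e_5$. Put
$$a=\frac{2g_1+g_2}{\sqrt5},\qquad c=\frac{2g_1-g_2}{\sqrt5}.$$
These are unit vectors with $p^*a=(2-2)/\sqrt5=0$, $q^*c=(2-2)/\sqrt5=0$ and $a^*c=(4-1)/5=\frac35$. The space $\{e_5,p\}^\perp$ has dimension 2 and contains the orthonormal vectors $k,a$; likewise $\{e_5,q\}^\perp$ is spanned by the orthonormal vectors $k,c$. Hence
$$e_3=xk+sa,\quad e_4=yk+rc,\qquad |x|^2+|s|^2=|y|^2+|r|^2=1,$$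
and orthogonality of $e_3$ and $e_4$ reads
$$\bar xy+\tfrac35\bar sr=0.\tag{4}$$

**Step 2: write out the two conditions on $C_0$.** We have $C_0k=k_2g_2$ and $C_0a=C_0c=\frac{2}{\sqrt5}f_1$. Also $k^*f_1=\bar k_1$, $k^*g_2=0$, $a^*f_1=c^*f_1=0$, $a^*g_2=\frac1{\sqrt5}$, and $c^*g_2=-\frac1{\sqrt5}$. Therefore
$$\sqrt5\,e_3^*C_0e_4=2\bar k_1\,\bar xr+k_2\,\bar sy=0,\qquad \sqrt5\,e_4^*C_0e_3=2\bar k_1\,\bar ys-k_2\,\bar rx=0.$$

**Step 3: solve the linear system.** Put $X=\bar xr$ and $Y=\bar sy$. The first equation and the conjugate of the second are
$$2\bar k_1X+k_2Y=0,\qquad -\bar k_2X+2k_1Y=0.$$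
The determinant is $4|k_1|^2+|k_2|^2>0$, so $X=Y=0$. (The opposite signs of $a^*g_2$ and $c^*g_2$ are what produce a sum here; with equal signs the determinant would be $4|k_1|^2-|k_2|^2$, which can vanish.)

**Step 4: contradict orthogonality.** If $x\ne0$, then $X=0$ gives $r=0$, so $|y|=1$, so $Y=0$ gives $s=0$, and (4) becomes $\bar xy=0$ with $x,y\neq0$: a contradiction. If $x=0$, then $|s|=1$, so $Y=0$ gives $y=0$, so $|r|=1$, and (4) becomes $\frac35\bar sr=0$ with $s,r\ne0$: a contradiction. $\square$

## 7. Leaving only one left eigenvector

A bad triple does not yet give a bad $6\times6$ matrix. If $A$ has several left eigenvectors, each choice of $e_1$ leads to its own triple $(p,q,C)$, and all of them would have to be bad. The remedy is to make $A$ nilpotent of rank $5$. Then its only eigenvalue is $0$, its left kernel is a line, and $e_1$ is forced. We will then arrange that $e_2$ is forced as well.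

So we need a nilpotent $5\times5$ operator whose blocks form a bad triple. A rank-one operator can carry $p$ and $q$ and be nilpotent, and a large multiple of $C_0$ can be added without destroying nilpotency.

**Lemma 3.** *On $\mathbb Cv_2\oplus V'$, with $v_2$ a unit vector, there is a nilpotent operator $B$ of rank $4$, of block form $B=\begin{pmatrix}\beta&p_1^*\\q_1&C_1\end{pmatrix}$ with $(p_1,q_1,C_1)$ bad, whose left kernel $\{y:y^*B=0\}$ is spanned by a vector $y$ with $v_2^*y\neq0$.*

*Proof.*

**Step 1: a first operator with bad blocks.** Let $p,q,C_0$ be as in Lemma 2, with $C_0$ extended by $C_0v_2=0$. Put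
$$b=\sqrt3\,v_2+q,\qquad d=\sqrt3\,v_2+p,\qquad B_0=\tfrac1{\sqrt3}\,bd^*+NC_0\quad(N>0).$$
Its blocks are $\beta=\frac1{\sqrt3}\cdot\sqrt3\cdot\sqrt3=\sqrt3$, row $p^*$, column $q$, and $C=\frac1{\sqrt3}qp^*+NC_0$. As $N\to\infty$, $N^{-1}C\to C_0$. By Lemma 2 and openness, $(p,q,N^{-1}C)$ is bad for $N$ large; by scaling, so is $(p,q,C)$. Fix such an $N$.

**Step 2: $B_0$ is nilpotent.** Here $d\in\operatorname{span}(v_2,g_1,g_2)$, so $d^*f_1=d^*f_2=0$. Hence $B_0f_1=NC_0f_1=0$. The space $S=\operatorname{span}(f_1,v_2,g_1,g_2)$ is $B_0$-invariant, because $b\in S$ and $C_0$ sends $f_1,v_2,g_2$ to $0$ and $g_1$ to $f_1$. On $S/\mathbb Cf_1$ the operator $C_0$ acts as $0$, so $B_0$ acts as $\frac1{\sqrt3}bd^*$. The square of this is $\frac13b(d^*b)d^*=0$, since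
$$d^*b=3+p^*q=3+(1-4)=0 .$$
So $B_0^2S\subseteq\mathbb Cf_1$ and $B_0^3S=0$. Finally $B_0f_2=Ng_2\in S$, so $B_0^4=0$.

The image of $B_0$ is spanned by $b$, $f_1$ and $g_2$ (apply $B_0$ to $v_2,g_1,g_2,f_1,f_2$). So $B_0$ has rank 3, and one more step is needed.

**Step 3: raise the rank to $4$ by a small change.** By Schur's theorem $B_0=ZTZ^*$ with $Z$ unitary and $T$ upper triangular; the diagonal of $T$ consists of eigenvalues of $B_0$, so it is zero. Change the superdiagonal entries of $T$ by arbitrarily small amounts so that all four are nonzero. The new $T$ is still strictly upper triangular, hence nilpotent. Its rank is 4, since rows $1$–$4$ and columns $2$–$5$ form an upper triangular block with nonzero diagonal. So there are nilpotent operators of rank 4, with one-dimensional left kernel, arbitrarily close to $B_0$.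

**Step 4: tilt the left kernel.** Let $B_1$ be such an operator, with left kernel spanned by a unit vector $y$. For a unitary $U$, the operator $UB_1U^*$ is nilpotent of rank 4 with left kernel spanned by $Uy$, because $(Uy)^*UB_1U^*=y^*B_1U^*=0$. If $v_2^*y\neq0$, take $U=1$. If $v_2\perp y$, let $U$ be the rotation by a small angle $t>0$ in $\operatorname{span}(y,v_2)$, with $Uy=\cos t\,y+\sin t\,v_2$; then $v_2^*Uy=\sin t\neq0$.

**Step 5: the blocks stay bad.** The blocks depend continuously on the operator, and the bad triples form an open set. So if the changes in Steps 3 and 4 are small enough, the blocks $(p_1,q_1,C_1)$ of $B=UB_1U^*$ are still bad. $\square$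

**Proposition 2.** *There is a nilpotent $A\in M(6)$ of rank $5$ having no $I'$-basis. In particular $A\in L(6)$, and $I'$ is not $6$-universal.*

*Proof.*

**Step 1: the matrix.** On $\mathbb Cv_1\oplus(\mathbb Cv_2\oplus V')$, with $v_1$ a unit vector, put $A=\begin{pmatrix}0&0\\v_2&B\end{pmatrix}$ with $B$ from Lemma 3. Thus $Av_1=v_2$ and $v_1^*A=0$. The operator $A$ is block lower triangular with diagonal blocks $0$ and $B$, both nilpotent, so $A$ is nilpotent and has trace zero.

**Step 2: the left kernel of $A$ is $\mathbb Cv_1$.** If $(\alpha,y)^*A=(y^*v_2,\;y^*B)=0$, then $y$ is in the left kernel of $B$ and is orthogonal to $v_2$. By Lemma 3 this forces $y=0$. So the left kernel is $\mathbb Cv_1$ and $\operatorname{rank}A=5$.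

**Step 3: an $I'$-basis has forced $e_1$ and $e_2$.** Suppose $e_1,\dots,e_6$ is an $I'$-basis. The zeros $(1,j)$, $j\ge2$, give $e_1^*A=\lambda e_1^*$; nilpotency gives $\lambda=0$, so $e_1\in\mathbb Cv_1$ by Step 2. Then $Ae_1$ is a nonzero multiple of $v_2$, and the zeros $(j,1)$, $j\ge3$, give $e_j\perp v_2$ for $j\ge3$. Also $v_2\perp e_1$. Hence $v_2\in\mathbb Ce_2$, that is $e_2\in\mathbb Cv_2$, and $e_3,\dots,e_6$ is an orthonormal basis of $V'$.

**Step 4: the remaining zeros contradict badness.** For $j\ge3$, up to unimodular factors, $e_2^*Ae_j$ equals $p_1^*e_j$ and $e_j^*Ae_2$ equals $e_j^*q_1$. For $i,j\geq3$, $e_i^*Ae_j=e_i^*C_1e_j$. The zeros $(2,3),(4,2),(2,5),(5,2),(3,4),(4,3)$ say exactly that (3) holds for $(p_1,q_1,C_1)$, which is impossible since this triple is bad. $\square$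

Propositions 1 and 2 settle the problem in the negative for $n=6$.

## 8. Adding rows: all $n\ge6$, and an open set of failures

To pass from $n=6$ to larger $n$, we adjoin indices whose whole row, off the diagonal, is zero. For a strict pattern $J$ on $m$ indices, let $J^+$ be the pattern on these indices and one new index $0$ given by
$$J^+=J\cup\{(0,j):j\text{ an old index}\}.$$

**Step 1: universality is inherited.** *If $J$ is $m$-universal, then $J^+$ is $(m+1)$-universal.* Given $A\in M(m+1)$, let $e_0$ be a unit eigenvector of $A^*$. Then $e_0^*A\in\mathbb Ce_0^*$, so $e_0^*Ae_j=0$ for every $e_j\perp e_0$. The compression of $A$ to $e_0^\perp$ acts on an $m$-dimensional space and has a $J$-basis, since $J$ is strict and $m$-universal. Together with $e_0$ this is a $J^+$-basis of $A$.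

**Step 2: the obstruction is inherited.** *If some nilpotent $A'\in M(m)$ of rank $m-1$ has no $J$-basis, then some nilpotent $A\in M(m+1)$ of rank $m$ has no $J^+$-basis.* Let $w$ span the left kernel of $A'$, and put $A=\begin{pmatrix}0&0\\w&A'\end{pmatrix}$ on $\mathbb Cv_0\oplus\mathbb C^m$. It is block lower triangular with nilpotent diagonal blocks, hence nilpotent. If $(\alpha,y)^*A=(y^*w,\,y^*A')=0$, then $y\in\mathbb Cw$ and $y^*w=0$, so $y=0$. Thus the left kernel of $A$ is $\mathbb Cv_0$, and $\operatorname{rank}A=m$. In a $J^+$-basis, the zeros $(0,j)$ give $e_0^*A\in\mathbb Ce_0^*$, so $e_0^*A=0$ by nilpotency, and $e_0\in\mathbb Cv_0$. The other basis vectors form an orthonormal basis of $\mathbb C^m$, and on them $e_i^*Ae_j=e_i^*A'e_j$. So they would be a $J$-basis of $A'$, a contradiction.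

**Step 3: $I_n$ and $I_n'$ arise in this way.** Start from $I$ and apply $J\mapsto J^+$ with new index $n$, then $n-1$, and so on down to $7$. When the index $k$ is added, the old indices are $1,\dots,6$ and $k+1,\dots,n$, so exactly the positions $(k,j)$ with $j\le6$ or $j>k$ are adjoined. The result is $I_n$; starting from $I'$ gives $I_n'$. By Proposition 1 and Step 1, $I_n$ is $n$-universal. By Proposition 2 and Step 2, there is a nilpotent, hence traceless, matrix in $M(n)$ with no $I_n'$-basis, so $I_n'$ is not $n$-universal.

**Step 4: the failures form an open set.** By the compactness remark in Section 2, the set of $A\in L(n)$ having an $I_n'$-basis is closed. Its complement in $L(n)$ is therefore open, and it is nonempty by Step 3. This proves Theorem 1. $\square$
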